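# Tensor powers of $Q$ and the depth of the smash products $Q^*\#H$ and $Q^*\#R$

Throughout, $k$ is a field, $\otimes=\otimes_k$, and all modules are finite-dimensional. We use Sweedler notation $\Delta(h)=h_{(1)}\otimes h_{(2)}$, and write $\varepsilon$ for the counit and $S$ for the antipode. Two textbook facts are used freely: the Krull–Schmidt theorem, and the bijectivity of the antipode of a finite-dimensional Hopf algebra.

## 1. The natural guess: both depths are always finite

Let $R\subseteq H$ be a finite-dimensional Hopf subalgebra pair, put $R^+=R\cap\ker\varepsilon$ and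
$$Q=H/R^+H .$$
This is a right $H$-module coalgebra: a coalgebra with a right $H$-action such that $\Delta(qh)=q_{(1)}h_{(1)}\otimes q_{(2)}h_{(2)}$ and $\varepsilon(qh)=\varepsilon(q)\varepsilon(h)$. Write $\bar h$ for the class of $h$. The rule to remember is $\overline{rh}=\varepsilon(r)\bar h$ for $r\in R$. The dual $Q^*$ is an algebra under $(ff')(q)=f(q_{(1)})f'(q_{(2)})$, and $\langle hf,q\rangle=\langle f,qh\rangle$ makes it a left $H$-module algebra: evaluating at $q$ gives $h(ff')=(h_{(1)}f)(h_{(2)}f')$ and $h\cdot 1=\varepsilon(h)1$. By restriction it is a left $R$-module algebra.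

**Definition (smash product).** For a left $K$-module algebra $B$ over a Hopf algebra $K$, $B\#K$ is $B\otimes K$ with multiplication $(b\#h)(b'\#h')=b\,(h_{(1)}.b')\#h_{(2)}h'$. It contains $K$ as $1\#K$.

For example, if $K=kG$ is a group algebra acting on $B$ by automorphisms, then $(b\#g)(b'\#g')=b(g.b')\#gg'$, the skew group algebra.

**Definition (depth).** Write $X\mid q\cdot Y$ if $X$ is isomorphic to a direct summand of $Y^{\oplus q}$. For a ring extension $B\subseteq A$ put $A^{\otimes_B0}=B$ and $A^{\otimes_Bn}=A\otimes_B\cdots\otimes_BA$ ($n$ factors).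

- The extension has depth $2n+1$ ($n\ge0$) if $A^{\otimes_B(n+1)}\mid q\cdot A^{\otimes_Bn}$ as $B$-$B$-bimodules for some $q\in\mathbb N$.
- It has depth $2n$ ($n\ge1$) if the same relation holds as $B$-$A$-bimodules or as $A$-$B$-bimodules.
- The minimum depth $d(B,A)$ is the least $m$ such that the extension has depth $m$, and $d(B,A)=\infty$ if there is none.

For example, $k\subseteq A$ has depth $1$ for every finite-dimensional algebra $A\neq0$, because $A$ is a direct sum of copies of $k$ as a $k$-$k$-bimodule.

The following problem is taken from Lars Kadison, "Algebra depth in tensor categories", arXiv:1511.02349 (2015): is $d(H,Q^*\#H)<\infty$ or $d(R,Q^*\#R)<\infty$? We ask whether each of these is finite for every finite-dimensional pair.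

The first guess is yes: everything in sight is finite-dimensional, and $Q$ is a very special module. We test it.

If $R=H$, then $Q=k$, so $Q^*\#H=H$ and $Q^*\#R=R$. Both depths are $1$.

If $R=k$, then $Q=H$. The extension $R\subseteq Q^*\#R$ is $k\subseteq H^*$, of depth $1$. For the other extension take $H=kG$ and compute by hand. Here $Q=kG$ and $Q^*$ has the dual basis $(e_x)_{x\in G}$ with $h.e_x=e_{xh^{-1}}$. The algebra $A=Q^*\#kG$ has the basis $e_xg$, and
$$h\cdot e_xg\cdot l=e_{xh^{-1}}\,hgl .$$
So $G$ acting on the left and $G$ acting on the right permute the $|G|^2$ basis vectors freely, and $A$ is a free $kG$-$kG$-bimodule of rank $1$. In $A\otimes_{kG}A$ the vectors $e_x\otimes e_yg$ form a basis, and moving $h$ across the tensor sign gives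
$$h\cdot(e_x\otimes e_yg)\cdot l=e_{xh^{-1}}\otimes e_{yh^{-1}}hgl .$$
This is again a free permutation of a basis, now of size $|G|^3$. Hence $A\otimes_{kG}A\cong|G|\cdot A$ as bimodules, and the extension has depth $3$.

The guess survives. In the second computation the bimodules reduced to tensor powers of $Q^*$ with diagonal action. We now make this reduction in general, because it allows much better tests. The guess will survive those too, and it is nevertheless false over every field.

## 2. The depth of $K\subseteq B\#K$ in terms of tensor powers of $B$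

We first note that depth is monotone. Depth $2n$ implies depth $2n+1$, by restricting to $B$-$B$-bimodules. Depth $2n+1$ implies depth $2n+2$: applying $-\otimes_BA$ to $A^{\otimes_B(n+1)}\mid qA^{\otimes_Bn}$ gives $A^{\otimes_B(n+2)}\mid qA^{\otimes_B(n+1)}$ as $B$-$A$-bimodules.

**Definition (algebraic module).** A module $M$ over a finite-dimensional Hopf algebra is algebraic if only finitely many isomorphism classes of indecomposables occur as direct summands of the $M^{\otimes n}$, $n\ge0$, where $M^{\otimes0}=k$.

For example, let $M=k[X]$ be a permutation module of a finite group $G$. Then $M^{\otimes n}=k[X^n]$ is a direct sum of transitive permutation modules $k[W\backslash G]$. There are finitely many of these, each with finitely many indecomposable summands, so $M$ is algebraic.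

Two remarks will be used often. If $L\mid M$ then $L^{\otimes n}\mid M^{\otimes n}$, so a direct summand of an algebraic module is algebraic. Restricting an algebraic module to a Hopf subalgebra gives an algebraic module, since finitely many indecomposables restrict to finitely many modules.

**Proposition 1.** Let $K$ be a finite-dimensional Hopf algebra, $B$ a finite-dimensional left $K$-module algebra, $A=B\#K$. For $n\ge0$, $K\subseteq A$ has depth $2n+1$ iff $B^{\otimes(n+1)}\mid q\cdot B^{\otimes n}$ as $K$-modules for some $q$. Moreover $d(K,A)<\infty$ iff $B$ is algebraic.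

*Proof.* **Step 1.** The purpose of this step is to compute $A\otimes_KX$ for a left $K$-module $X$. Since $(b\#h)(1\#h')=b\#hh'$, the map
$$A\otimes_KX\to B\otimes X,\qquad (b\#h)\otimes x\mapsto b\otimes hx \tag{1}$$
is well defined and bijective, with inverse $b\otimes x\mapsto(b\#1)\otimes x$. It is natural in $X$. It is left $K$-linear for the diagonal action on $B\otimes X$, since $(1\#h')(b\#h)=h'_{(1)}.b\#h'_{(2)}h$ goes to $h'_{(1)}.b\otimes h'_{(2)}hx$.

**Step 2.** This step turns bimodules into modules. If $X$ is a $K$-$K$-bimodule, (1) respects the right action by naturality. Starting from $A^{\otimes_K0}=K$ and using $A^{\otimes_K(n+1)}=A\otimes_KA^{\otimes_Kn}$, induction gives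
$$A^{\otimes_Kn}\cong B^{\otimes n}\otimes K\quad\text{as }K\text{-}K\text{-bimodules}, \tag{2}$$
with diagonal left action and right multiplication on the factor $K$. If $A^{\otimes_K(n+1)}\mid qA^{\otimes_Kn}$, apply $-\otimes_Kk$: since $(B^{\otimes n}\otimes K)\otimes_Kk\cong B^{\otimes n}$, we get $B^{\otimes(n+1)}\mid qB^{\otimes n}$. Conversely, $X\mapsto X\otimes K$ is an additive functor from left $K$-modules to $K$-$K$-bimodules, and applying it to $B^{\otimes(n+1)}\mid qB^{\otimes n}$ gives depth $2n+1$.

**Step 3.** This step relates finiteness to algebraicity. If $d(K,A)<\infty$, then by monotonicity some odd depth $2n+1$ holds, so $B^{\otimes(n+1)}\mid qB^{\otimes n}$. Tensoring repeatedly with $B$ gives $B^{\otimes m}\mid q^{m-n}B^{\otimes n}$ for $m\ge n$. So all indecomposable summands of tensor powers already occur in $B^{\otimes0},\dots,B^{\otimes n}$, and $B$ is algebraic.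

Conversely, let $B$ be algebraic. For $n\ge1$ we have $B^{\otimes n}\mid B^{\otimes(n+1)}$: insert $1_B$ as an additional last factor, and split this map by multiplying the last two factors. Both maps are $K$-linear because $B$ is a module algebra. So for $n\ge1$ the sets of indecomposable summands of $B^{\otimes n}$ increase with $n$. Their union is finite, so they stabilize, and then $B^{\otimes(n+1)}\mid qB^{\otimes n}$ for $q$ large enough. $\square$

**Consequence.** Let $n(B)\in\{0,1,\dots,\infty\}$ be the least $n$ with $B^{\otimes(n+1)}\mid qB^{\otimes n}$ for some $q$. By Proposition 1, $d(K,A)\le2n(B)+1$. If depth $2n$ or $2n+1$ holds, then depth $2n+1$ holds, so $n\ge n(B)$. Hence $d(K,A)\in\{2n(B),2n(B)+1\}$ if $0<n(B)<\infty$. If $n(B)=0$ then $d(K,A)=1$, since $1$ is the smallest depth that is defined. If $n(B)=\infty$ then $d(K,A)=\infty$.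

## 3. Comparing $Q$ over $R$ and over $H$

**Theorem A.** Let $R\subseteq H$ be a finite-dimensional Hopf subalgebra pair. Let $n_R$ (resp. $n_H$) $\in\{0,1,\dots,\infty\}$ be the least $n$ with $Q^{\otimes(n+1)}\mid q\cdot Q^{\otimes n}$ for some $q$, as right $R$-modules (resp. $H$-modules). Then $n_R\le n_H\le n_R+1$. For $K\in\{R,H\}$: $d(K,Q^*\#K)\in\{2n_K,2n_K+1\}$ if $0<n_K<\infty$; it is $1$ if $n_K=0$ and $\infty$ if $n_K=\infty$. Moreover $2n_R\le d(R,H)\le2n_R+2$. Hence the following are equivalent: $d(H,Q^*\#H)<\infty$; $d(R,Q^*\#R)<\infty$; $d(R,H)<\infty$; $Q$ is algebraic over $R$; $Q$ is algebraic over $H$.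

*Proof.* **Step 1 (duality).** This step replaces $Q^*$ by $Q$. For right $K$-modules, $X\mapsto X^*$ with $(hf)(x)=f(xh)$ is a duality onto left $K$-modules. It satisfies $(X\otimes Y)^*\cong X^*\otimes Y^*$ without a flip, because $h(f\otimes g)$ evaluated at $x\otimes y$ is $f(xh_{(1)})g(yh_{(2)})$. So $(Q^*)^{\otimes n}\cong(Q^{\otimes n})^*$ over $K=R,H$. Since duality preserves direct sums and summands, $n(Q^*)=n_K$, and $Q^*$ is algebraic over $K$ iff $Q$ is. The consequence of Proposition 1 with $B=Q^*$ gives the statements on $d(K,Q^*\#K)$. Proposition 1 itself shows that $d(K,Q^*\#K)<\infty$ iff $Q$ is algebraic over $K$.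

**Step 2 (induction from $R$ to $H$).** This step provides the bridge between the two algebras. For a right $H$-module $X$, possibly with a further left action commuting with it,
$$X\otimes_RH\cong Q\otimes X,\qquad x\otimes h\mapsto\bar h_{(1)}\otimes xh_{(2)}, \tag{3}$$
as right $H$-modules, with diagonal action on the right side, naturally in $X$.

The map is well defined: for $r\in R$, $x\otimes rh$ goes to $\overline{r_{(1)}h_{(1)}}\otimes xr_{(2)}h_{(2)}=\bar h_{(1)}\otimes xrh_{(2)}$, which is the image of $xr\otimes h$. It is $H$-linear since $\Delta$ is multiplicative. The inverse is $\bar h\otimes x\mapsto xS^{-1}(h_{(2)})\otimes h_{(1)}$. This is well defined since replacing $h$ by $rh$ gives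
$$xS^{-1}(h_{(2)})S^{-1}(r_{(2)})\otimes r_{(1)}h_{(1)}=xS^{-1}(h_{(2)})S^{-1}(r_{(2)})r_{(1)}\otimes h_{(1)}=\varepsilon(r)\,xS^{-1}(h_{(2)})\otimes h_{(1)} .$$
The composites are
$$x\otimes h\mapsto xh_{(3)}S^{-1}(h_{(2)})\otimes h_{(1)}=x\otimes h,\qquad \bar h\otimes x\mapsto\bar h_{(1)}\otimes xS^{-1}(h_{(3)})h_{(2)}=\bar h\otimes x,$$
by $h_{(2)}S^{-1}(h_{(1)})=\varepsilon(h)=S^{-1}(h_{(2)})h_{(1)}$.

**Step 3.** This step compares $n_R$ and $n_H$. Restriction gives $n_R\le n_H$. If $Q^{\otimes(n+1)}\mid qQ^{\otimes n}$ over $R$, apply $-\otimes_RH$ and then (3) with $X=Q^{\otimes(n+1)}$ and $X=Q^{\otimes n}$. This gives $Q^{\otimes(n+2)}\mid qQ^{\otimes(n+1)}$ over $H$. So $n_H\le n_R+1$.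

**Step 4.** This step bounds $d(R,H)$. By (3) and induction on $m$, starting from $H$ for $m=0$,
$$H^{\otimes_R(m+1)}\cong Q^{\otimes m}\otimes H\quad\text{as }H\text{-}H\text{-bimodules}, \tag{4}$$
with left action on the factor $H$ only and diagonal right action. If $Q^{\otimes(n+1)}\mid qQ^{\otimes n}$ over $R$, apply the functor $-\otimes H$ from right $R$-modules to $H$-$R$-bimodules. By (4), $H^{\otimes_R(n+2)}\mid qH^{\otimes_R(n+1)}$ as $H$-$R$-bimodules, which is depth $2n+2$. So $d(R,H)\le2n_R+2$.

Conversely, let depth $2n+1$ hold, that is, $H^{\otimes_R(n+1)}\mid qH^{\otimes_Rn}$ as $R$-$R$-bimodules. Apply $H\otimes_R-$ to get $H^{\otimes_R(n+2)}\mid qH^{\otimes_R(n+1)}$ as $H$-$R$-bimodules. Then apply $k\otimes_H-$. By (4), $k\otimes_H(Q^{\otimes m}\otimes H)\cong Q^{\otimes m}$ via $x\otimes h\mapsto\varepsilon(h)x$, and this is right $R$-linear since $xr_{(1)}\otimes hr_{(2)}\mapsto\varepsilon(h)\,xr$. We obtain $Q^{\otimes(n+1)}\mid qQ^{\otimes n}$ over $R$, so $n\ge n_R$. Since depth $2n$ implies depth $2n+1$, any depth $2n$ or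 $2n+1$ forces $n\ge n_R$, and $d(R,H)\ge2n_R$.

**Step 5.** This step collects the equivalences. By Steps 3 and 4, $n_R<\infty$, $n_H<\infty$ and $d(R,H)<\infty$ are equivalent. By Step 1, $n_K<\infty$ iff $d(K,Q^*\#K)<\infty$ iff $Q$ is algebraic over $K$. $\square$

**Example (Sweedler's algebra).** Let $\operatorname{char}k\ne2$, $H=k\langle g,x\mid g^2=1,\ x^2=0,\ xg=-gx\rangle$ with $\Delta(g)=g\otimes g$ and $\Delta(x)=x\otimes1+g\otimes x$, and $R=k[g]$. Then $Q$ has basis $\bar1,\bar x$, with $\bar1g=\bar1$, $\bar xg=-\bar x$, $\bar1x=\bar x$ and $\bar xx=0$. Over $R$ we have $Q\cong k\oplus\sigma$, where $g$ acts on $\sigma=k$ by $-1$. So $Q\otimes Q\cong2Q$ over $R$, while $Q\nmid q\cdot k$. Hence $n_R=1$. Over $H$, (3) gives $Q\otimes Q\cong(k\oplus\sigma)\otimes_RH\cong Q\oplus Q'$ with $Q'=\sigma\otimes_RH$. Both $Q$ and $Q'$ are two-dimensional and generated by one vector on which $x$ does not vanish. Each therefore has a unique proper nonzero submodule, and the unique simple quotients are $k$ and $\sigma$ respectively. So $Q'$ is indecomposable,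 $Q'\not\cong Q$, and $Q\otimes Q\nmid q\cdot Q$. Also $Q\nmid q\cdot k$. Hence $n_H=2=n_R+1$.

## 4. Permutation modules, and a way to put any module into $Q$

By Theorem A, the guess says that $Q$ is always algebraic over $R$. Here are the better tests.

If $R$ has finite representation type (for example, if $R$ is semisimple), then every $R$-module is algebraic, and all the depths in Theorem A are finite.

If $R=kU\subseteq H=kG$ are group algebras of finite groups, then $Q=k[U\backslash G]$ is a permutation module. By the example in Section 2 it is algebraic, so the depths are finite, whatever the representation type of $kU$.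

This suggests a first approach to a general proof. The module $Q$ generalizes the permutation module on cosets, so one looks for a finite list of "permutation-like" $R$-modules containing the indecomposable summands of every $Q^{\otimes n}$. We show where this stops: for group algebras $R=kG$ in characteristic $p$, every $R$-module whatsoever occurs as a summand of $Q$ for a suitable $H$.

**Lemma 2.** Let $\operatorname{char}k=p>0$, $G$ a finite group, $R=kG$ and $W$ a right $R$-module. There is a cocommutative Hopf algebra $H\supseteq R$ of dimension $p^{\dim W}|G|$ such that $W\mid Q|_R$.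

*Proof.* **Step 1.** We build a Hopf algebra with $W$ in degree one. Let $V=W$ with left action $g.v=vg^{-1}$, and let
$$\mathcal S=\operatorname{Sym}(V)/(v^p:v\in V),\qquad\text{all }v\in V\text{ primitive}.$$
In a commutative algebra of characteristic $p$ we have $(v\otimes1+1\otimes v)^p=v^p\otimes1+1\otimes v^p$. So the $v^p$ are primitive in $\operatorname{Sym}(V)$ and generate a Hopf ideal. Since $(v+w)^p=v^p+w^p$ and $(cv)^p=c^pv^p$, this ideal is generated by the $p$-th powers of the elements of a basis of $V$. Hence $\mathcal S$ is a truncated polynomial algebra of dimension $p^{\dim V}$, graded, with $\mathcal S_1=V$. Since $g.v^p=(g.v)^p$, the group $G$ acts on $\mathcal S$ by graded Hopf algebra automorphisms.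

**Step 2.** We adjoin $G$. Let $H=\mathcal S\#kG$, so that $gs=(g.s)g$, with $\Delta(sg)=s_{(1)}g\otimes s_{(2)}g$. This $\Delta$ is multiplicative because each $g$ acts on $\mathcal S$ by a coalgebra automorphism: $(sg)(th)=s(g.t)gh$ has coproduct $s_{(1)}(g.t_{(1)})gh\otimes s_{(2)}(g.t_{(2)})gh=\Delta(sg)\Delta(th)$. The antipode is $sg\mapsto g^{-1}S(s)$. Both $\mathcal S$ and $kG$ are cocommutative, hence so is $H$.

**Step 3.** We compute $Q$. Since $sg=g(g^{-1}.s)$, multiplication $R\otimes\mathcal S\to H$ is surjective, hence bijective by dimensions. So $R^+H=R^+R\mathcal S=R^+\mathcal S$ and $H=\mathcal S\oplus R^+\mathcal S$. Thus $s\mapsto\bar s$ is a linear isomorphism $\mathcal S\cong Q$, and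
$$\bar s\,g=\overline{g(g^{-1}.s)}=\overline{g^{-1}.s} .$$
Therefore
$$Q|_R\cong\bigoplus_j\mathcal S_j,\qquad \bar v\,g=\overline{g^{-1}.v}=\overline{vg}\quad(v\in\mathcal S_1=V), \tag{5}$$
and the summand in degree one is $W$. $\square$

So the guess is reduced to a harder question: is every module algebraic? Infinite representation type alone does not answer it. Indeed, take $W=kG$ in Lemma 2. Then $V$ has a basis permuted by $G$, the monomials in this basis (with exponents below $p$) are permuted by $G$, and $Q|_R$ is a permutation module. It is algebraic, and the depths are finite for every finite group $G$. We need a module that is visibly far from a permutation module. For $G=\mathbb Z_p\times\mathbb Z_p$ it will be enough to divide $kG$ by its one-dimensional socle.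

**Theorem B.** For every field $k$ there is a finite-dimensional pair $R\subseteq H$ with $d(H,Q^*\#H)=d(R,Q^*\#R)=d(R,H)=\infty$. If $\operatorname{char}k=p>0$, one can take $H$ cocommutative of dimension $p^{p^2+1}$ and $R=k[\mathbb Z_p\times\mathbb Z_p]$. If $\operatorname{char}k\ne2$, one can take $\dim H\le512$.

So the answer to both parts of the problem is no: for neither extension is the depth finite for every pair, over any field.

## 5. Cosyzygies over $k[a,b]/(a^m,b^m)$ and a criterion for non-algebraicity

Let $A$ be a finite-dimensional local commutative Frobenius algebra, with trivial module $k$ and one-dimensional socle, and let $M=A/\operatorname{soc}A$. The sequence $0\to k\to A\to M\to0$ says that $M$ is the first cosyzygy of $k$. If tensoring with $A$ produces free modules, then tensoring this sequence with $M^{\otimes n}$ shows that $M^{\otimes n}$ is, up to free summands, the $n$-th cosyzygy of $k$. So if the cosyzygies of $k$ grow without bound, then $M$ is not algebraic.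

One variable does not suffice. For $A=k[a]/(a^m)$ we have $A/\operatorname{soc}A\cong aA\subseteq A$ with $A/aA=k$, so the cosyzygies of $k$ alternate between $k$ and $A/\operatorname{soc}A$. With two variables they grow.

For use in all characteristics, $A$ should be allowed to be slightly less than a Hopf subalgebra: it is enough that $\Delta(A)\subseteq R\otimes A$. For example, in Sweedler's algebra $H$ the subalgebra $k[x]$ is not a Hopf subalgebra, but $\Delta(x)=x\otimes1+g\otimes x$ gives $\Delta(k[x])\subseteq H\otimes k[x]$.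

**Lemma 3.** Let $R$ be a finite-dimensional Hopf algebra and $A\subseteq R$ a subalgebra with $\Delta(A)\subseteq R\otimes A$ and $A\cong k[a,b]/(a^m,b^m)$, $m\ge2$, $a,b\in\ker\varepsilon$. Let $M$ be a right $R$-module with $M|_A\cong A/\operatorname{soc}A$. Then $M$ is not algebraic.

*Proof.* We first recall what we need about $A$. It is local with radical $(a,b)$, and its unique simple module is $k$ with action via $\varepsilon$. Let $\lambda(x)$ be the coefficient of $a^{m-1}b^{m-1}$ in $x$. The form $\lambda(xy)$ pairs $a^ib^j$ with $a^{m-1-i}b^{m-1-j}$, so it is nondegenerate and $A^*\cong A$ as modules. Projective modules are free because $A$ is local. Injective modules are the duals of projective ones, hence also free, and free modules are injective. So projective = free = injective. An element killed by $a$ and $b$ is a multiple of $a^{m-1}b^{m-1}$, so $\operatorname{soc}A=k\,a^{m-1}b^{m-1}\cong k$. Write $I(C)$ for the injective hull of an $A$-module $C$.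

**Step 1.** The purpose is to show that tensoring with $A$ gives free modules. If $X$ is a right $R$-module and $Y$ a right $A$-module, then $X\otimes Y$ is an $A$-module by $(x\otimes y)c=xc_{(1)}\otimes yc_{(2)}$, since $\Delta$ is an algebra map $A\to R\otimes A$. If $Y$ is the restriction of an $R$-module, this is the restriction of the $R$-module $X\otimes Y$. The map
$$X\otimes A\to X\otimes A,\qquad x\otimes c\mapsto xc_{(1)}\otimes c_{(2)},$$
from $X\otimes A$ with action on $A$ only to $X\otimes A$ with the diagonal action, is $A$-linear because $x\otimes cc'\mapsto xc_{(1)}c'_{(1)}\otimes c_{(2)}c'_{(2)}$. Its inverse is $x\otimes c\mapsto xS(c_{(1)})\otimes c_{(2)}$: the two composites are $x\otimes c\mapsto xS(c_{(1)})c_{(2)}\otimes c_{(3)}=x\otimes c$ and $x\otimes c\mapsto xc_{(1)}S(c_{(2)})\otimes c_{(3)}=x\otimes c$. So $X\otimes A$ with the diagonal action is free. Also $X\otimes k\cong X|_A$.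

**Step 2.** The purpose is to identify $M^{\otimes n}|_A$ up to free summands. Put $C_0=k$ and $C_{n+1}=I(C_n)/C_n$. We claim $M^{\otimes n}|_A\cong C_n\oplus F_n$ with $F_n$ free. This is true for $n=0$. Suppose it holds for $n$ and let $X=M^{\otimes n}$. Tensoring $0\to k\to A\to M|_A\to0$ with $X$ gives an exact sequence of $A$-modules
$$0\to X|_A\to X\otimes A\to M^{\otimes(n+1)}|_A\to0$$
whose middle term is free, hence injective. So the middle term contains an injective hull $I(X)$ of the submodule $X|_A$, as a direct summand: $X\otimes A=I(X)\oplus J'$ with $J'$ injective, hence free. Therefore $M^{\otimes(n+1)}|_A\cong I(X)/X\oplus J'$. Since $X|_A\cong C_n\oplus F_n$ with $F_n$ injective, $I(X)/X\cong I(C_n)/C_n=C_{n+1}$.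

**Step 3.** The purpose is to show that each $C_n$ is nonzero, indecomposable, and has no nonzero free summand. This holds for $C_0=k$, since $\dim A=m^2>1$. Suppose it holds for $C=C_n$ and let $I=I(C)$. Since $C$ is nonzero without nonzero free summand, it is not injective, so $C_{n+1}\ne0$.

Suppose $C_{n+1}$ had $A$ as a summand. Then the composite surjection $I\to C_{n+1}\to A$ would split, and its kernel, which contains $C$, would have a nonzero complement in $I$. This complement would meet $C$ in $0$, contradicting essentiality.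

Next, $C\subseteq\operatorname{rad}I$. Indeed, an element $u\in C\setminus\operatorname{rad}I$ is part of a basis of the free module $I$, by Nakayama's lemma. So $uA\cong A$ is an injective submodule of $C$, hence a free summand of $C$, a contradiction. Therefore $I\to C_{n+1}$ is a projective cover with kernel $C$.

Finally, suppose $C_{n+1}=X\oplus Y$ with $X,Y\ne0$. The projective cover of $X\oplus Y$ is the sum of those of $X$ and $Y$, so $C\cong\Omega X\oplus\Omega Y$, where $\Omega$ denotes the kernel of the projective cover. Neither $X$ nor $Y$ is projective, as $C_{n+1}$ has no free summand, so $\Omega X$ and $\Omega Y$ are nonzero. This contradicts the indecomposability of $C$.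

**Step 4.** The purpose is to show that $\dim C_n$ is unbounded. Essentiality gives $\operatorname{soc}I(C_n)=\operatorname{soc}C_n$, and $\operatorname{soc}A$ is one-dimensional. So $I(C_n)\cong A^{s_n}$ with $s_n=\dim\operatorname{soc}C_n$. Splicing the sequences $0\to C_n\to I(C_n)\to C_{n+1}\to0$ gives the minimal injective resolution $I(C_0)\to I(C_1)\to\cdots$ of $k$. The image of any homomorphism $k\to I(C_n)$ lies in $\operatorname{soc}I(C_n)=\operatorname{soc}C_n\subseteq C_n$, which the differential kills. So after applying $\operatorname{Hom}_A(k,-)$ all differentials vanish, and $\dim\operatorname{Ext}^n_A(k,k)=\dim\operatorname{Hom}_A(k,I(C_n))=s_n$.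

We compute the same Ext groups from a projective resolution. Over $k[a]/(a^m)$, the trivial module has a free resolution with all terms of rank $1$ and differentials alternately multiplication by $a$ and $a^{m-1}$. The tensor product over $k$ of this with the analogous resolution for $b$ is, by the Künneth formula, a free resolution of $k$ over $A$. Its $n$-th term is $A^{n+1}$, and its differentials have entries in $(a,b)$. After $\operatorname{Hom}_A(-,k)$ the differentials vanish, so $s_n=\dim\operatorname{Ext}^n_A(k,k)=n+1$. Hence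
$$\dim C_{n+1}+\dim C_n=(n+1)m^2, \tag{6}$$
and the dimensions are unbounded.

**Step 5.** We conclude. If $M$ were algebraic, finitely many indecomposable $R$-modules would contain all summands of all $M^{\otimes n}$. Restricting them to $A$ yields finitely many indecomposable $A$-modules. By Steps 2 and 3 and Krull–Schmidt, every $C_n$ would be isomorphic to one of these. This contradicts Step 4. $\square$

For $m=2$, (6) gives $\dim C_n=1,3,5,7,\dots$. So $M=C_1$ has dimension $3$, and $M\otimes M|_A$, of dimension $9$, is $C_2\oplus A$ with $9=5+4$.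

By Theorem A and the remark on summands in Section 2, Theorem B will follow once we find, for each field, a pair such that $Q|_R$ has a direct summand $M$ as in Lemma 3.

## 6. Characteristic $p$: dividing $k[\mathbb Z_p\times\mathbb Z_p]$ by its socle

*Proof of Theorem B for $\operatorname{char}k=p>0$.* Let $E=\langle g_1\rangle\times\langle g_2\rangle\cong\mathbb Z_p\times\mathbb Z_p$, $R=A=kE$, $a=g_1-1$, $b=g_2-1$. Then $a^p=g_1^p-1=0=b^p$, and comparing dimensions, $A=k[a,b]/(a^p,b^p)$, with $a,b\in\ker\varepsilon$. The socle is spanned by $a^{p-1}b^{p-1}=\sum_{g\in E}g$, because $(g-1)^{p-1}=\sum_{i=0}^{p-1}g^i$ in characteristic $p$. Let $M=A/\operatorname{soc}A$, of dimension $p^2-1$, and apply Lemma 2 with $W=M$. We obtain a cocommutative $H\supseteq R$ of dimension $p^{p^2-1}\cdot p^2=p^{p^2+1}$ with $M\mid Q|_R$. By Lemma 3 with $m=p$, $M$ is not algebraic. Hence $Q$ is not algebraic over $R$, and Theorem A shows that all three depths are infinite. $\square$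

For $p=2$ this $H$ has dimension $32$. Taking $W=A$ instead of $W=A/\operatorname{soc}A$ gives a pair with $\dim H=64$ whose depths are finite, as we saw in Section 4.

## 7. Characteristic $\ne2$: three skew-primitive generators

In characteristic $0$ the algebra $k[\mathbb Z_p\times\mathbb Z_p]$ is semisimple by Maschke's theorem, so the pair above is of no use. We need an $R$ containing commuting nilpotent elements $a,b$, and a way to get a three-dimensional module with basis $y_1$, $y_2=y_1a$, $y_3=y_1b$ into $Q$.

The plan is as follows. Let $R$ be generated by a group $\Gamma$ and two elements $v_1,v_2$, and let $H$ have one more generator $v_3$. Grade $Q$ by the degree in $v_3$. The part of degree one is generated by $\bar v_3$, since factors from $R$ on the left act through $\varepsilon$. To compute $\bar v_3r$ one moves $r$ to the left past $v_3$, and what survives is the failure to commute. We choose signs so that $v_3$ commutes with $v_1$, while $v_{23}=v_2v_3+v_3v_2$ and $v_{123}=v_1v_{23}+v_{23}v_1$ are nonzero. Then $v_2$ will send $\bar v_3$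 to $\bar v_{23}$ and $v_1$ will send $\bar v_{23}$ to $\bar v_{123}$. The elements $v_1,v_2$ do not commute, but $a=v_2$ and $b=v_1v_2+v_2v_1$ will. To make $H$ finite-dimensional, we divide the free object by an ideal large enough to give a simple test for an element to be zero.

*Proof of Theorem B for $\operatorname{char}k\ne2$.*

**Step 1 (the free object).** This step sets up a large Hopf algebra. Let $\Gamma=\langle g_1,g_2,g_3\rangle\cong\mathbb Z_2^3$ act on the free algebra $F=k\langle v_1,v_2,v_3\rangle$ by automorphisms $g\cdot v_j=\chi_j(g)v_j$, $\chi_j(g_i)=q_{ij}$, where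
$$q_{11}=q_{22}=q_{33}=q_{12}=q_{23}=-1,\qquad q_{21}=q_{32}=q_{13}=q_{31}=1 .$$
So on $(v_1,v_2,v_3)$ the element $g_1$ has signs $(-,-,+)$, $g_2$ has $(+,-,-)$ and $g_3$ has $(+,+,-)$. Let $T=F\#k\Gamma$, with each $g\in\Gamma$ group-like, and
$$\Delta(v_i)=v_i\otimes1+g_i\otimes v_i,\qquad \varepsilon(v_i)=0,\qquad S(v_i)=-g_i^{-1}v_i .$$
The relation $gv_j=\chi_j(g)v_jg$ is respected by $\Delta$:
$$\Delta(g)\Delta(v_j)=gv_j\otimes g+gg_j\otimes gv_j=\chi_j(g)(v_jg\otimes g+g_jg\otimes v_jg).$$
It is respected by the antimultiplicative map $S$: since $v_jg^{-1}=\chi_j(g)g^{-1}v_j$, we have $S(v_j)S(g)=-g_j^{-1}v_jg^{-1}=\chi_j(g)S(g)S(v_j)$. The antipode identities hold on generators ($S(v_i)+g_i^{-1}v_i=0$ and $v_i+g_iS(v_i)=0$), hence everywhere. So $T$ is a Hopf algebra, $\mathbb N^3$-graded by $\deg v_i=e_i$, $\deg\Gamma=0$. Let $T_n=F_nk\Gamma$ be the part of word length $n$, and let $\Delta_{a,b}$ denote the component of $\Delta$ from $T_{a+b}$ to $T_a\otimes T_b$.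

**Step 2 (skew derivations).** This step describes $\Delta_{n-1,1}$. Let $\partial_i:F\to F$ be the linear maps with $\partial_i(1)=0$, $\partial_i(v_j)=\delta_{ij}$ and
$$\partial_i(uw)=u\,\partial_i(w)+\partial_i(u)\,(g_i\cdot w). \tag{7}$$
Explicitly, $\partial_i(v_{j_1}\cdots v_{j_n})$ is the sum over all $t$ with $j_t=i$ of $v_{j_1}\cdots v_{j_{t-1}}\,\bigl(g_i\cdot(v_{j_{t+1}}\cdots v_{j_n})\bigr)$, and this formula satisfies (7). For $u\in F_n$, $n\ge1$, and $\gamma\in\Gamma$,
$$\Delta_{n-1,1}(u\gamma)=\sum_i\partial_i(u)g_i\gamma\otimes v_i\gamma . \tag{8}$$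
It suffices to take $\gamma=1$. For $u=v_j$ both sides are $g_j\otimes v_j$. Note $\Delta_{a,0}(u)=u\otimes1$ for $u\in F_a$. If (8) holds for $u\in F_a$ and $w\in F_b$, then
$$\Delta_{a+b-1,1}(uw)=(u\otimes1)\sum_i\partial_i(w)g_i\otimes v_i+\Bigl(\sum_i\partial_i(u)g_i\otimes v_i\Bigr)(w\otimes1),$$
and $g_iw=(g_i\cdot w)g_i$ turns the right side into $\sum_i\bigl(u\,\partial_i(w)+\partial_i(u)(g_i\cdot w)\bigr)g_i\otimes v_i$, as (7) requires.

**Step 3 (the Hopf ideal).** This step defines the quotient. Let $J_0=0$, $J_n=\{u\in F_n:\partial_iu\in J_{n-1}\ \forall i\}$ for $n\ge1$, $J=\bigoplus_nJ_n$ and $\mathcal I=Jk\Gamma$. Note $J_1=0$. We show that $\mathcal I$ is a Hopf ideal of $T$.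

Each $\partial_i$ is homogeneous of degree $-e_i$, so by induction each $J_n$ is $\mathbb N^3$-graded. Since $\Gamma$ acts by scalars on each $\mathbb N^3$-degree, $J$ is $\Gamma$-stable. For $u\in J_n$, (7) gives
$$\partial_i(v_ju)=v_j\partial_i(u)+\delta_{ij}\,g_i\cdot u,\qquad \partial_i(uv_j)=\delta_{ij}u+\partial_i(u)(g_i\cdot v_j).$$
By induction on $n$ both lie in $J_n$, so $v_ju,uv_j\in J_{n+1}$. Since also $gJ=(g\cdot J)g\subseteq\mathcal I$ and $\gamma v_j$ is a scalar multiple of $v_j\gamma$, $\mathcal I$ is an ideal.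

For $n\ge1$ let $D_n:T_n\to T_1^{\otimes n}$ be the component of the iterated coproduct. We have $D_1=\mathrm{id}$ and $D_n=(D_{n-1}\otimes\mathrm{id})\Delta_{n-1,1}$ for $n\ge2$. We claim $\ker D_n=J_nk\Gamma=:\mathcal I_n$. This holds for $n=1$. For $x=\sum_\gamma u_\gamma\gamma\in T_n$, (8) gives
$$D_n(x)=\sum_{i,\gamma}D_{n-1}(\partial_i(u_\gamma)g_i\gamma)\otimes v_i\gamma .$$
The elements $v_i\gamma$ are linearly independent, so $D_n(x)=0$ iff all $\partial_i(u_\gamma)g_i\gamma\in J_{n-1}k\Gamma$, that is, iff all $u_\gamma\in J_n$.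

For $a,b\ge1$, $(D_a\otimes D_b)\Delta_{a,b}=D_{a+b}$, so
$$\Delta_{a,b}(\mathcal I_{a+b})\subseteq\ker(D_a\otimes D_b)=\mathcal I_a\otimes T_b+T_a\otimes\mathcal I_b .$$
For $\mathbb N^3$-homogeneous $u\in J_n$, $\Delta_{n,0}(u\gamma)=u\gamma\otimes\gamma$ and $\Delta_{0,n}(u\gamma)=g_u\gamma\otimes u\gamma$, where $g_u\in\Gamma$ is the product of the $g_i$ over the letters of $u$. It depends only on the degree of $u$ because $\Gamma$ is abelian. Also $\varepsilon(\mathcal I)=0$ as $J_0=0$. So $\mathcal I$ is a coideal. Finally, $S$ preserves word length and reverses coproducts, so $D_nS$ equals $S^{\otimes n}D_n$ followed by reversal of the factors. Hence $S(\mathcal I_n)\subseteq\ker D_n=\mathcal I_n$.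

Let $\mathcal B=F/J$ and
$$H=T/\mathcal I=\mathcal B\#k\Gamma=\bigoplus_{\gamma\in\Gamma}\gamma\mathcal B ,$$
an $\mathbb N^3$-graded Hopf algebra. The $\partial_i$ descend to $\mathcal B$ and satisfy (7), and the definition of $J_n$ becomes the zero test

(N) if $u\in\mathcal B$ is homogeneous of length $n\ge1$ and $\partial_iu=0$ for all $i$, then $u=0$.

Since $J_1=0$, the elements $v_1,v_2,v_3$ are linearly independent in $\mathcal B$.

**Step 4 (derivatives).** This step computes what (N) needs. Put
$$v_{12}=v_1v_2+v_2v_1,\qquad v_{23}=v_2v_3+v_3v_2,\qquad v_{123}=v_1v_{23}+v_{23}v_1 .$$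
By (7), with unlisted derivatives zero:

- $\partial_2v_{12}=v_1+g_2\cdot v_1=2v_1$, and $\partial_1v_{12}=g_1\cdot v_2+v_2=0$.
- $\partial_3v_{23}=v_2+g_3\cdot v_2=2v_2$, and $\partial_2v_{23}=g_2\cdot v_3+v_3=0$.
- $\partial_3v_{123}=2v_1v_2+2v_2(g_3\cdot v_1)=2v_{12}$, $\partial_1v_{123}=g_1\cdot v_{23}+v_{23}=0$, and $\partial_2v_{123}=0$.

In particular $v_{123}\ne0$, since $\partial_2\partial_3v_{123}=4v_1\ne0$.

**Step 5 (relations in $\mathcal B$).** This step produces enough relations to bound the dimension. Derivatives not mentioned vanish.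

1. $v_i^2=0$, because $\partial_iv_i^2=v_i+g_i\cdot v_i=0$. Also $v_1v_3=v_3v_1$: for the difference, $\partial_1=g_1\cdot v_3-v_3=0$ and $\partial_3=v_1-g_3\cdot v_1=0$.
2. By $v_i^2=0$: $v_1v_{12}=v_1v_2v_1=v_{12}v_1$; $v_2v_{12}=v_2v_1v_2=v_{12}v_2$; $v_2v_{23}=v_2v_3v_2=v_{23}v_2$; $v_3v_{23}=v_3v_2v_3=v_{23}v_3$; $v_1v_{123}=v_1v_{23}v_1=v_{123}v_1$.
3. $v_{12}^2=0$: since $g_2\cdot v_{12}=-v_{12}$, $\partial_2(v_{12}^2)=2v_{12}v_1+2v_1(g_2\cdot v_{12})=2(v_{12}v_1-v_1v_{12})=0$. Likewise $v_{23}^2=0$: since $g_3\cdot v_{23}=-v_{23}$, $\partial_3(v_{23}^2)=2(v_{23}v_2-v_2v_{23})=0$.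
4. $v_2v_{123}=v_{123}v_2$: for the difference, $\partial_3=2v_2v_{12}-2v_{12}(g_3\cdot v_2)=2(v_2v_{12}-v_{12}v_2)=0$, $\partial_2=g_2\cdot v_{123}-v_{123}=0$ (the sign of $g_2$ on $v_{123}$ is $(+)(-)(-)=+$), and $\partial_1=0$.
5. $v_{123}v_3=v_1v_{23}v_3+v_{23}v_1v_3=v_1v_3v_{23}+v_{23}v_3v_1=v_3v_1v_{23}+v_3v_{23}v_1=v_3v_{123}$.
6. $v_{123}v_{23}=v_{23}v_{123}$: using $v_1v_{23}=v_{123}-v_{23}v_1$ twice, $0=v_1v_{23}^2=(v_{123}-v_{23}v_1)v_{23}=v_{123}v_{23}-v_{23}(v_{123}-v_{23}v_1)=v_{123}v_{23}-v_{23}v_{123}$.
7. $v_{123}^2=0$: since $g_3\cdot v_{123}=-v_{123}$, $\partial_3(v_{123}^2)=2v_{123}v_{12}+2v_{12}(g_3\cdot v_{123})=2(v_{123}v_{12}-v_{12}v_{123})=0$, as $v_{123}$ commutes with $v_1$ and $v_2$ by 2 and 4. Also $\partial_1=\partial_2=0$.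

From the definitions and relations 1, 2 and 4 we read off
$$v_1v_3=v_3v_1,\quad v_2v_3=v_{23}-v_3v_2,\quad v_1v_{23}=v_{123}-v_{23}v_1,\quad v_2v_{23}=v_{23}v_2,\quad v_iv_{123}=v_{123}v_i\ (i=1,2). \tag{9}$$

**Step 6 (finite dimension).** This step shows $\dim H\le512$. Let $L=\operatorname{span}(v_3,v_{23},v_{123})$, let $\mathcal K$ be the subalgebra of $\mathcal B$ generated by $L$, and $\mathcal B'$ the subalgebra generated by $v_1,v_2$. By 1–7, the three generators of $\mathcal K$ commute and have square zero, so $\dim\mathcal K\le8$. In $\mathcal B'$ we have $v_1^2=v_2^2=0$, and expanding $v_{12}^2=0$ gives $v_1v_2v_1v_2=-v_2v_1v_2v_1$. So alternating words of length $\ge5$ vanish: for instance $v_1v_2v_1v_2v_1=-v_2v_1v_2v_1v_1=0$, and $v_2v_1v_2v_1v_2=-v_1v_2v_1v_2v_2=0$. Thus $\mathcal B'$ is spanned by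
$$1,\ v_1,\ v_2,\ v_1v_2,\ v_2v_1,\ v_1v_2v_1,\ v_2v_1v_2,\ v_1v_2v_1v_2 .$$
By (9), for $i=1,2$ and each generator $\ell$ of $\mathcal K$ we have $v_i\ell\in L+k\,\ell v_i$. By induction on the length of products, $v_i\mathcal K\subseteq\mathcal K+\mathcal Kv_i$. Hence $\mathcal K\mathcal B'$ is stable under left multiplication by $v_1$, $v_2$ and $v_3$, so it is a left ideal of $\mathcal B$. It contains $1$, so $\mathcal K\mathcal B'=\mathcal B$. Therefore $\dim\mathcal B\le64$ and $\dim H\le8\cdot64=512$.

**Step 7 (the pair and a spanning set of $M$).** This step isolates the summand of $Q$. Let $R\subseteq H$ be the Hopf subalgebra generated by $\Gamma,v_1,v_2$. Grade $H=\bigoplus_jH_j$ by $v_3$-degree, so $H_0=R$. Since $R^+\subseteq H_0$, $R^+H=\bigoplus_jR^+H_j$, and $Q=\bigoplus_jQ_j$ as right $R$-modules with $Q_j=H_j/R^+H_j$. Put $M=Q_1$.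

Since $H_1=Rv_3R$ and $\overline{rv_3r'}=\varepsilon(r)\,\bar v_3r'$, we have $M=y_1R$ with $y_1=\bar v_3$. Here $y_1g=\chi_3(g)^{-1}y_1$ for $g\in\Gamma$. Using (9) and $v_1,v_2\in R^+$,
$$y_1v_1=\overline{v_1v_3}=0,\qquad y_2:=y_1v_2=\overline{v_{23}-v_2v_3}=\bar v_{23},\qquad y_3:=y_2v_1=\overline{v_{123}-v_1v_{23}}=\bar v_{123},$$
$$y_2v_2=\overline{v_2v_{23}}=0,\qquad y_3v_1=\overline{v_1v_{123}}=0,\qquad y_3v_2=\overline{v_2v_{123}}=0 .$$
The group $\Gamma$ acts on $y_2,y_3$ by scalars too. So $M=\operatorname{span}(y_1,y_2,y_3)$.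

**Step 8 (linear independence of $y_1,y_2,y_3$).** This step shows $\dim M=3$. The augmentation ideal $R^+$ is $\mathbb N^3$-graded, since $\varepsilon$ vanishes in nonzero degrees. So $Q$ is $\mathbb N^3$-graded, and $y_1,y_2,y_3$ lie in different degrees. As $y_3=y_2v_1=y_1v_2v_1$, it suffices to prove $y_3\ne0$, that is, $v_{123}\notin R^+H_1$.

By (9), solved for $\ell v_i$, and since $\ell\gamma$ is a scalar multiple of $\gamma\ell$ for each generator $\ell$ of $\mathcal K$, the space $RL$ is stable under right multiplication by $R$. It contains $v_3$ and lies in $H_1$, so $H_1=Rv_3R=RL$ and $R^+H_1=R^+L$. Suppose $v_{123}\in R^+L$. In degree $(1,1,1)$, the elements of $R^+L$ are sums of elements of $(k\Gamma)^+v_{123}$, of $\operatorname{span}(\gamma v_1)v_{23}$, and of $\operatorname{span}(\gamma v_1v_2,\gamma v_2v_1)v_3$. So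
$$v_{123}=\sum_\gamma\gamma\,(c_\gamma v_{123}+a_\gamma v_1v_{23}+d_\gamma v_1v_2v_3+e_\gamma v_2v_1v_3),\qquad\sum_\gamma c_\gamma=0 . \tag{10}$$
We claim that $v_{123},v_1v_{23},v_1v_2v_3,v_2v_1v_3$ are linearly independent in $\mathcal B$. Given this, $H=\bigoplus_\gamma\gamma\mathcal B$ and (10) force $c_\gamma=\delta_{\gamma,1}$, which contradicts $\sum_\gamma c_\gamma=0$.

For the claim, let $cv_{123}+av_1v_{23}+dv_1v_2v_3+ev_2v_1v_3=0$. Apply $\partial_2$: the first two terms give $0$, while $\partial_2(v_1v_2v_3)=v_1(g_2\cdot v_3)=-v_1v_3$ and $\partial_2(v_2v_1v_3)=g_2\cdot(v_1v_3)=-v_1v_3$. So $-(d+e)v_1v_3=0$, and since $\partial_3(v_1v_3)=v_1\ne0$ we get $e=-d$. Apply $\partial_1$: we have $\partial_1(v_1v_{23})=g_1\cdot v_{23}=-v_{23}$, $\partial_1(v_1v_2v_3)=g_1\cdot(v_2v_3)=-v_2v_3$ and $\partial_1(v_2v_1v_3)=v_2(g_1\cdot v_3)=v_2v_3$, so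
$$-a(v_2v_3+v_3v_2)-d\,v_2v_3+e\,v_2v_3=0 .$$
The elements $v_2v_3,v_3v_2$ are independent: applying $\partial_3$ and $\partial_2$ to $\alpha v_2v_3+\beta v_3v_2$ gives $(\alpha+\beta)v_2$ and $(\beta-\alpha)v_3$, and $\operatorname{char}k\ne2$. So $a=0$ and $e=d$. With $e=-d$ this gives $2d=0$, hence $d=e=0$. Finally $c=0$ because $v_{123}\ne0$.

**Step 9 (the coideal subalgebra).** This step provides the $A$ of Lemma 3 with $m=2$. Let $a=v_2$, $b=v_{12}$, and let $A\subseteq R$ be the subalgebra they generate. By 1–3, $ab=ba$ and $a^2=b^2=0$. Also $ab\ne0$: we have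
$$\partial_2(v_2v_{12})=2v_2v_1+g_2\cdot v_{12}=v_2v_1-v_1v_2,\qquad \partial_1(v_2v_1-v_1v_2)=v_2-g_1\cdot v_2=2v_2\ne0 .$$
Moreover $b\ne0$ since $\partial_2b=2v_1\ne0$. The elements $1,a,b,ab$ have different $\mathbb N^3$-degrees, so they are independent and $A\cong k[a,b]/(a^2,b^2)$. We have $a,b\in\ker\varepsilon$ and $\Delta(a)=a\otimes1+g_2\otimes a$. Multiplying out,
$$\Delta(b)=b\otimes1+g_1g_2\otimes b+(v_1g_2+g_2v_1)\otimes v_2+(g_1v_2+v_2g_1)\otimes v_1 .$$
Since $g_1v_2=-v_2g_1$ and $g_2v_1=v_1g_2$, this is $b\otimes1+g_1g_2\otimes b+2v_1g_2\otimes a$. The unwanted term with $v_1$ on the right has disappeared, and $\Delta(A)\subseteq R\otimes A$.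

**Step 10 (conclusion).** This step verifies the last hypothesis of Lemma 3. By Step 7, $y_1a=y_2$ and $y_1b=y_1v_1v_2+y_1v_2v_1=y_3$. Also $y_2a=0$, $y_2b=y_3v_2+y_2v_2v_1=0$, and $y_3a=y_3b=0$. So $M=y_1A$ with $y_1ab=0$, and $\dim M=3$ by Step 8. Hence $M|_A\cong A/(ab)=A/\operatorname{soc}A$ via $1\mapsto y_1$. By Lemma 3, $M$ is not algebraic. Since $M\mid Q|_R$, $Q$ is not algebraic over $R$, and Theorem A gives
$$d(R,Q^*\#R)=d(H,Q^*\#H)=d(R,H)=\infty .$$
Together with Section 6 this covers every field. $\square$

## 8. Cocommutative $R$ in characteristic $p$: exactly when all depths are finite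

**Theorem C.** Let $\operatorname{char}k=p>0$ and let $R$ be finite-dimensional cocommutative. The following are equivalent: (i) $d(R,Q^*\#R)<\infty$ for all finite-dimensional Hopf algebras $H\supseteq R$; (ii) the same for $d(H,Q^*\#H)$; (iii) every $R$-module is algebraic. If $R=kG$ with $G$ a finite group, these hold iff the Sylow $p$-subgroups of $G$ are cyclic.

For example, with $p=2$ the conditions hold for $kS_3$, whose Sylow $2$-subgroups have order $2$. They fail for $kA_4$, whose Sylow $2$-subgroup is $\mathbb Z_2\times\mathbb Z_2$.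

*Proof.* (i)$\Leftrightarrow$(ii) is Theorem A. (iii)$\Rightarrow$(i): $Q|_R$ is algebraic by (iii), so Theorem A applies.

(i)$\Rightarrow$(iii). Let $W$ be any right $R$-module. We extend the construction of Lemma 2 from group algebras to $R$.

**Step 1.** This step lets $R$ act on a truncated symmetric algebra. Let $V=W$ with left action $r.v=vS(r)$. The tensor algebra of $V$ is an $R$-module algebra. The ideal generated by the commutators is $R$-stable, since by cocommutativity $r.(vw-wv)=(r_{(1)}.v)(r_{(2)}.w)-(r_{(2)}.w)(r_{(1)}.v)$. So $\operatorname{Sym}(V)$ is an $R$-module algebra. The ideal $(v^p:v\in V)$ is $R$-stable too. Indeed, $r.v^p=\prod_i r_{(i)}.v$, and by cocommutativity the $p$-fold coproduct of $r$ is a symmetric tensor. So it is a linear combination of orbit sums, under the symmetric group $\Sigma_p$, of tensors $e_{i_1}\otimes\cdots\otimes e_{i_p}$ in a basis $(e_i)$ of $R$. Such an orbit sum contributes (orbit size)$\,\cdot\prod_j(e_{i_j}.v)$, because $\operatorname{Sym}(V)$ is commutative. The orbit size is a multinomial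 coefficient $p!/\prod_i m_i!$ with $\sum_i m_i=p$, so it is divisible by $p$ unless all $i_j$ are equal, in which case the contribution is $(e_i.v)^p$. So $r.v^p$ is a linear combination of $p$-th powers of elements of $V$.

Hence $\mathcal S=\operatorname{Sym}(V)/(v^p)$ is a graded $R$-module algebra with $\mathcal S_1=V$. As in Lemma 2, it is a Hopf algebra of dimension $p^{\dim V}$ with $V$ primitive.

**Step 2.** This step checks that $R$ respects the coalgebra structure of $\mathcal S$, that is, $\Delta(r.s)=r_{(1)}.s_{(1)}\otimes r_{(2)}.s_{(2)}$ and $\varepsilon(r.s)=\varepsilon(r)\varepsilon(s)$. The second identity is clear from the grading. For the first, $\mathcal S\otimes\mathcal S$ with diagonal action is an $R$-module algebra, again by cocommutativity: the two sides of the required identity are $(r_{(1)}.s)(r_{(2)}.s')\otimes(r_{(3)}.t)(r_{(4)}.t')$ and $(r_{(1)}.s)(r_{(3)}.s')\otimes(r_{(2)}.t)(r_{(4)}.t')$. Since $\Delta_{\mathcal S}$ is multiplicative, it is enough to check on generators $v\in V$, where $\Delta(r.v)=r.v\otimes1+1\otimes r.v=r.(v\otimes1+1\otimes v)$.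

**Step 3.** This step forms $H$. Let $H=\mathcal S\#R$ with the tensor product coalgebra structure. It is a Hopf algebra (R. K. Molnar, *Semi-direct products of Hopf algebras*, J. Algebra 47 (1977)). One can check this directly. For $r,u\in R$ and $s,t\in\mathcal S$, the coproduct of $(s\#r)(t\#u)=s(r_{(1)}.t)\#r_{(2)}u$ is
$$\bigl(s_{(1)}(r_{(1)}.t_{(1)})\#r_{(3)}u_{(1)}\bigr)\otimes\bigl(s_{(2)}(r_{(2)}.t_{(2)})\#r_{(4)}u_{(2)}\bigr),$$
and by cocommutativity we may exchange $r_{(2)}$ and $r_{(3)}$, which gives $\Delta(s\#r)\Delta(t\#u)$. The counit is multiplicative by Step 2. The antipode is $s\#r\mapsto(1\#S(r))(S(s)\#1)$, because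
$$(s_{(1)}\#r_{(1)})(1\#S(r_{(2)}))(S(s_{(2)})\#1)=\varepsilon(r)\varepsilon(s)1,\qquad(1\#S(r_{(1)}))(S(s_{(1)})\#1)(s_{(2)}\#r_{(2)})=\varepsilon(s)\varepsilon(r)1 .$$
Clearly $H$ is finite-dimensional and contains $R$ as a Hopf subalgebra.

**Step 4.** This step computes $Q|_R$. In $H$ we have $rs=(r_{(1)}.s)r_{(2)}$, hence
$$r_{(2)}\bigl(S^{-1}(r_{(1)}).s\bigr)=\bigl(r_{(2)}S^{-1}(r_{(1)}).s\bigr)r_{(3)}=sr .$$
So multiplication $R\otimes\mathcal S\to H$ is surjective, hence bijective by dimensions. As in Lemma 2, $R^+H=R^+\mathcal S$ and $\mathcal S\cong Q$ via $s\mapsto\bar s$, with $\bar s\,r=\overline{S^{-1}(r).s}=\overline{S(r).s}$. The last equality uses $S^2=\mathrm{id}$ on the cocommutative Hopf algebra $R$. Thus $Q|_R=\bigoplus_j\mathcal S_j$, and for $v\in\mathcal S_1=V$, $\bar v\,r=\overline{S(r).v}=\overline{vS^2(r)}=\overline{vr}$. So $W\mid Q|_R$. By (i) and Theorem A, $Q|_R$ is algebraic, hence so is $W$. This proves (iii).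

**Step 5 (group algebras, cyclic Sylow subgroups).** This step proves one direction of the last statement. If the Sylow $p$-subgroups of $G$ are cyclic, then $kG$ has finite representation type (D. G. Higman, *Indecomposable representations at characteristic $p$*, Duke Math. J. 21 (1954)), so every $kG$-module is algebraic.

**Step 6 (group algebras, non-cyclic Sylow subgroups).** This step produces a non-algebraic $kG$-module. Let $P$ be a non-cyclic Sylow $p$-subgroup. Then $P/\Phi(P)$, where $\Phi(P)$ is the Frattini subgroup, is elementary abelian of rank $\ge2$ by the Burnside basis theorem. So $P$ has a quotient $E\cong\mathbb Z_p\times\mathbb Z_p$. Let $M_0$ be the inflation to $P$ of $kE/\operatorname{soc}(kE)$. By Lemma 3 with $R=A=kE$, the module $kE/\operatorname{soc}(kE)$ is not algebraic over $kE$. Inflation is compatible with tensor products and preserves indecomposability and non-isomorphism, so $M_0$ is not algebraic over $kP$. Let $N=M_0\otimes_{kP}kG$. Since $kG=kP\oplus\operatorname{span}(G\setminus P)$ as $kP$-bimodules, $M_0\mid N|_P$.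 If $N$ were algebraic, then its restriction $N|_P$ would be algebraic, and hence so would the summand $M_0$, a contradiction. So (iii) fails for $kG$. $\square$
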